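\title{The boundaries of the totally nonnegative ABCT variety}

\begin{abstract}
The ABCT variety $V(k,n)\subseteq\mathrm{Gr}(k,n)$ is the closure of the set of $k$-planes whose columns are $n$ points on a rational normal curve of degree $k-1$. For $3\le k\le n-3$ we determine the codimension-one boundaries of its totally nonnegative part. Either two cyclically adjacent points collide, or the curve breaks into two rational normal curves that meet in a point and carry complementary cyclic intervals of labels, with enough points on each curve to determine it. There are $2n+\frac12n(k-2)(n-k-2)$ such boundaries. For $k=4$ this proves a conjecture of Shen and Ventura: a twisted cubic contributes to the boundary only through a collision of two points or by breaking into a conic and a line. The proof combines a dimension count for stable maps with two sign computations for Pl\"ucker coordinates.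
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{The ABCT variety and its walls}

A point of the Grassmannian $\mathrm{Gr}(k,n)$ is the row span of a complex $k\times n$ matrix of rank $k$, and two matrices give the same point when they differ by left multiplication by $GL_k$. For a $k$-element subset $J$ of $[n]=\{1,\dots,n\}$, let $p_J$ be the determinant of the columns indexed by $J$, taken in increasing order. The $p_J$ are the Pl\"ucker coordinates; they are defined up to a common scalar. The \emph{totally nonnegative part} $\mathrm{Gr}(k,n)_{\ge0}$ is the set of points whose Pl\"ucker coordinates can be scaled to be real and nonnegative. Throughout the paper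
\[
3\le k\le n-3,\qquad d=k-1 .
\]

The \emph{rational Veronese map} $\nu_k\colon\mathrm{Gr}(2,n)\dashrightarrow\mathrm{Gr}(k,n)$ sends the row span of a $2\times n$ matrix with columns $(s_i,t_i)^T$ to the row span of the $k\times n$ matrix with columns $(s_i^{d},s_i^{d-1}t_i,\dots,t_i^{d})^T$. It is defined wherever this matrix has rank $k$. The \emph{ABCT variety} $V=V(k,n)$ of Arkani-Hamed, Bourjaily, Cachazo and Trnka is the Zariski closure of the image of $\nu_k$, and its totally nonnegative part is $V_{\ge0}=V\cap\mathrm{Gr}(k,n)_{\ge0}$.

The two structures fit together because of the Vandermonde determinant. If all $s_i$ equal $1$, then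
\begin{equation}\label{eq:vandermonde}
p_J=\prod_{l<m,\ l,m\in J}(t_m-t_l),
\end{equation}
and this is positive for all $J$ when $t_1<\dots<t_n$ are real. Positivity of all Pl\"ucker coordinates is an open condition, so $V_{\ge0}$ is a closed region with nonempty interior in the real variety $V(\mathbb R)$. The first thing to know about such a region is its walls. Let $\partial V_{\ge0}$ be the boundary of $V_{\ge0}$ in $V(\mathbb R)$ for the Euclidean topology, that is, the set of points of $V_{\ge0}$ that are limits of points of $V(\mathbb R)\setminus V_{\ge0}$.

\begin{definition}\label{def:boundary}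
A \emph{boundary} of the pair $(V,V_{\ge0})$ is an irreducible component of the Zariski closure of $\partial V_{\ge0}$ that has codimension one in $V$.
\end{definition}

We take Zariski closures over $\mathbb C$. Remark~\ref{rem:real} shows that closures taken inside $V(\mathbb R)$ lead to the same objects.

\subsection*{Point configurations}

Let $\mathrm{Gr}^\circ\subset\mathrm{Gr}(k,n)$ be the open set where all columns are nonzero. The columns of a point of $\mathrm{Gr}^\circ$ give a \emph{configuration} $(x_1,\dots,x_n)$ of points that span $\mathbb P^d$, defined up to projective transformations; conversely the configuration determines the point up to a rescaling of each column. This is the Gelfand--MacPherson correspondence. When we describe a subset of the Grassmannian by a property of configurations, we mean the set of points of $\mathrm{Gr}^\circ$ whose configuration has this property.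

A \emph{rational normal curve of degree $a$} in $\mathbb P^d$ is a curve that spans a linear subspace $\Lambda\cong\mathbb P^a$ and is, in suitable linear coordinates on $\Lambda$, the image of $(s:t)\mapsto(s^a:s^{a-1}t:\dots:t^a)$. For $a=1,2,3$ it is a line, a smooth conic, a twisted cubic. A general point of $V$ is a configuration of $n$ distinct points on a rational normal curve of degree $d$.

Which walls should one expect? By \eqref{eq:vandermonde} no Pl\"ucker coordinate vanishes as long as the points are distinct and the curve is a rational normal curve, so a wall requires a degeneration. Real parameters $t_1<\dots<t_n$ are $n$ points in cyclic order on the circle $\mathbb P^1(\mathbb R)$, and the cheapest degeneration is the collision of two neighbors, which costs one parameter. A collision of three or more points costs more, so one might guess that these $n$ collisions are all the walls. The guess overlooks that a configuration is only defined up to projective transformations. While a cluster of points shrinks, one can magnify it by projective transformations of $\mathbb P^d$; in the limit the cluster is spread out over a curve of its own, and the rational normal curve has broken in two. Section~\ref{sec:example}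 carries this out by hand.

For $k=4$ and $n=7$ the answer is known. Up to cyclic rotation of the labels there are three families of boundaries:
\begin{enumerate}
\item[(i)] $x_1,x_2,x_3$ are collinear and $x_4,x_5,x_6,x_7$ are coplanar;
\item[(ii)] $x_1=x_2$;
\item[(iii)] $x_1,\dots,x_5$ are coplanar and the line through $x_6,x_7$ meets the conic through $x_1,\dots,x_5$; set-theoretically, $p_J=0$ for $J\subseteq\{1,\dots,5\}$ and $p_{4567}\,p_{1267}\,p_{2347}\,p_{1357}-p_{1567}\,p_{1237}\,p_{3457}\,p_{2467}=0$.
\end{enumerate}
Shen and Ventura \cite{SV} summarize this list by saying that one can either ``let two points collide'' or ``let the twisted cubic degenerate to a conic and a line such that they intersect,'' and they conjecture that the boundaries of $V(4,n)$ are of this form for every $n$. To make the statement precise, read labels modulo $n$, call a set of cyclically consecutive labels a \emph{cyclic interval}, and consider the following loci in $\mathrm{Gr}(4,n)$.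
\begin{enumerate}
\item[(a)] For a label $i$, the closure of the set of configurations with $x_i=x_{i+1}$ such that the $n-1$ distinct points $x_l$ $(l\ne i+1)$ lie on a twisted cubic.
\item[(b)] For a cyclic interval $I$ with $2\le|I|\le n-4$, the closure of the set of configurations for which there are a line $\ell$ and a plane conic $C$ in $\mathbb P^3$ with $\ell\cap C\ne\emptyset$, such that $x_i\in\ell$ for $i\in I$ and $x_j\in C$ for $j\notin I$.
\end{enumerate}
For $n=7$ the loci (a) form the family (ii), and the loci (b) with $|I|=3$ and $|I|=2$ form the families (i) and (iii). The conjecture asserts that for every $n\ge7$ every boundary of $(V(4,n),V(4,n)_{\ge0})$ is a locus of type (a) or (b). We prove it, together with the converse.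

\begin{theorem}\label{thm:four}
For $n\ge7$ the boundaries of $(V(4,n),V(4,n)_{\ge0})$ are exactly the loci \textup{(a)} and \textup{(b)}. There are $n+n(n-5)=n(n-4)$ of them. The loci \textup{(b)} are the same whether ``plane conic'' means a smooth conic or an arbitrary one.
\end{theorem}

\subsection*{The classification for all $k$}

Nothing in the argument is special to twisted cubics, so we work with arbitrary $k$. Two kinds of strata in $\mathrm{Gr}^\circ$ play a role.
\begin{itemize}
\item For $i\ne j$, let $\mathcal C^\circ_{ij}$ be the set of configurations with $x_i=x_j$ for which the $n-1$ points $x_l$ $(l\ne j)$ are distinct and lie on a rational normal curve of degree $d$.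
\item For $[n]=A\sqcup B$ and integers $a,b\ge1$ with $a+b=d$, let $\mathcal D^\circ_{A,a|B,b}$ be the set of configurations for which there are rational normal curves $C_A,C_B$ of degrees $a,b$, with spans $\Lambda_A,\Lambda_B$, and a point $y\in C_A\cap C_B$ with $\Lambda_A\cap\Lambda_B=\{y\}$, such that the $x_i$ $(i\in A)$ are distinct points of $C_A\setminus y$ and the $x_j$ $(j\in B)$ are distinct points of $C_B\setminus y$.
\end{itemize}
Let $\mathcal C_{ij}$ and $\mathcal D_{A,a|B,b}$ be their closures in $\mathrm{Gr}(k,n)$. The second notation is symmetric under exchanging $(A,a)$ and $(B,b)$. Put $m(1)=2$ and $m(a)=a+2$ for $a\ge2$, and consider the condition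
\begin{equation}\label{eq:star}
|A|\ge m(a)\quad\text{and}\quad |B|\ge m(b).\tag{$*$}
\end{equation}
Thus the condition on $A$ holds when $|A|\ge a+2$, or $a=1$ and $|A|=2$. We shall see in Proposition~\ref{prop:strata} that \eqref{eq:star} is the condition under which the points determine the broken curve $C_A\cup C_B$.

\begin{theorem}\label{thm:main}
Let $3\le k\le n-3$. The boundaries of $(V(k,n),V(k,n)_{\ge0})$ are exactly the loci $\mathcal C_{i,i+1}$ $(i\in\mathbb Z/n)$ and the loci $\mathcal D_{A,a|B,b}$ where $A,B$ are complementary cyclic intervals satisfying \eqref{eq:star}. These loci are pairwise distinct, and their number is $2n+\frac12n(k-2)(n-k-2)$.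
\end{theorem}

The proof has three steps. First, a boundary is a hypersurface of $V$ on which some Pl\"ucker coordinate vanishes; stable maps describe all points of $V$ at once, and a dimension count leaves only the $\mathcal C_{ij}$ and the $\mathcal D_{A,a|B,b}$ with \eqref{eq:star} (Sections~\ref{sec:stable} and~\ref{sec:candidates}). This step is complex geometry and ignores the order of the labels. Second, a sign computation shows that a stratum with nonadjacent $i,j$ or with interlaced $A,B$ contains no nonnegative point (Section~\ref{sec:cyclic}). Third, explicit real families cross each remaining locus from the inside of $V_{\ge0}$ to the outside (Section~\ref{sec:converse}). The count is in Section~\ref{sec:count}, and Theorem~\ref{thm:four} is deduced in Section~\ref{sec:four}.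

\section{Six points in the plane}\label{sec:example}

All three steps are visible for $k=3$, $n=6$, where a general point of $V$ is a configuration of six points on a smooth conic.

\subsection*{Breaking the conic}
Take real numbers $\tau_1<\tau_2<\tau_3$ and $0<\tau_4<\tau_5<\tau_6$, and let the first three parameters form a shrinking cluster:
\[
(t_1,\dots,t_6)=(\varepsilon\tau_1,\varepsilon\tau_2,\varepsilon\tau_3,\tau_4,\tau_5,\tau_6).
\]
In the matrix with columns $(1,t_l,t_l^2)^T$ the first three columns become equal as $\varepsilon\to0$. To magnify the cluster, divide the second and third rows by $\varepsilon$, which does not change the row span, and then multiply the last three columns by $\varepsilon$, which does not change the configuration. The result is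
\[
M(\varepsilon)=\begin{pmatrix}
1&1&1&\varepsilon&\varepsilon&\varepsilon\\
\tau_1&\tau_2&\tau_3&\tau_4&\tau_5&\tau_6\\
\varepsilon\tau_1^2&\varepsilon\tau_2^2&\varepsilon\tau_3^2&\tau_4^2&\tau_5^2&\tau_6^2
\end{pmatrix}.
\]
At $\varepsilon=0$ the points $x_1,x_2,x_3$ are distinct points of the line $z_2=0$, the points $x_4,x_5,x_6$ are distinct points of the line $z_0=0$, and none of them is the intersection point $y=(0:1:0)$. So $M(0)$ lies in $\mathcal D^\circ_{A,1|B,1}$ for $A=\{1,2,3\}$, $B=\{4,5,6\}$. For $i<i'$ in $A$ and $j<j'$ in $B$ the minors are
\begin{align*}
p_{123}&=\varepsilon\,(\tau_2-\tau_1)(\tau_3-\tau_1)(\tau_3-\tau_2), &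
p_{ii'j}&=(\tau_{i'}-\tau_i)(\tau_j-\varepsilon\tau_i)(\tau_j-\varepsilon\tau_{i'}),\\
p_{456}&=\varepsilon\,(\tau_5-\tau_4)(\tau_6-\tau_4)(\tau_6-\tau_5), &
p_{ijj'}&=(\tau_{j'}-\tau_j)(\tau_j-\varepsilon\tau_i)(\tau_{j'}-\varepsilon\tau_i).
\end{align*}
The mixed minors stay positive for small $|\varepsilon|$, while $p_{123}$ and $p_{456}$ change sign at $\varepsilon=0$. The family leaves $V_{\ge0}$ at $M(0)$, which is therefore a point of $\partial V_{\ge0}$.

\subsection*{Counting parameters}
Count configurations in $(\mathbb P^2)^6$. Six points on a conic depend on $5+6=11$ parameters. A collision $x_i=x_j$ leaves five points, hence $10$ parameters. Six points distributed over two lines depend on $4+6=10$ parameters, provided that the lines can be read off from the points, that is, each line carries at least two points. If one line carries five points and the other carries one, the second line can be moved without changing the configuration, and only $2+5+2=9$ parameters remain. This is condition \eqref{eq:star} for $a=b=1$. The unmagnified limit $x_1=x_2=x_3$ of the family above has only $8$ parameters.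

\subsection*{Interlaced labels}
Suppose instead that $x_1,x_3,x_5$ are distinct points on the line $z_2=0$ and $x_2,x_4,x_6$ are distinct points on the line $z_0=0$, all different from $y$. Let $v_l$ be the columns. For $i,i'$ odd and $j$ even, $\det(v_i,v_{i'},v_j)=\alpha(i,i')\,\beta(j)$, where $\alpha(i,i')\ne0$ is the upper $2\times2$ minor of $(v_i,v_{i'})$ and $\beta(j)\ne0$ is the last entry of $v_j$. Hence
\[
\det(v_1,v_5,v_2)\det(v_3,v_5,v_4)=\det(v_1,v_5,v_4)\det(v_3,v_5,v_2).
\]
Sorting the columns turns this into $(-p_{125})(-p_{345})=(-p_{145})(p_{235})$, that is, $p_{125}\,p_{345}=-p_{145}\,p_{235}$ with four nonzero factors. No such configuration is totally nonnegative.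

Theorem~\ref{thm:main} says that for $(k,n)=(3,6)$ the boundaries are the $6$ collisions of neighbors, the $3$ splittings into cyclic intervals of sizes $3+3$, and the $6$ splittings of sizes $2+4$, which makes $15$.

\section{Curves, configurations and boundaries}\label{sec:prelim}

Varieties are complex, and closure, density and irreducibility refer to the Zariski topology unless we say otherwise. Put
\[
N=k^2+n-4 .
\]

\subsection*{Standard facts}
We use the following facts about varieties.
\begin{enumerate}
\item[(F1)] The image of a morphism is constructible. A constructible set contains a dense open subset of its closure, and its dimension is that of its closure.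
\item[(F2)] Let $\phi\colon X\to Y$ be a morphism with $X$ irreducible. If all nonempty fibers have dimension at least $r$, then $\dim\phi(X)\le\dim X-r$. If they all have dimension exactly $r$, then $\dim\phi(X)=\dim X-r$.
\item[(F3)] An orbit of a connected algebraic group $G$ is irreducible and open in its closure. Its dimension is $\dim G$ if the stabilizer is finite.
\item[(F4)] Let $\pi\colon X\to Y$ be a Zariski locally trivial bundle with irreducible fiber $F$, and let $Z\subseteq Y$. Then $\pi^{-1}(\overline Z)=\overline{\pi^{-1}(Z)}$; the set $Z$ is irreducible, or constructible, if and only if $\pi^{-1}(Z)$ is; and $\dim\pi^{-1}(Z)=\dim Z+\dim F$.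
\item[(F5)] A nonempty Euclidean open subset of $\mathbb R^r$ is dense in $\mathbb C^r$, and a morphism sends a dense subset of its source to a dense subset of its image.
\end{enumerate}

A morphism $f\colon\mathbb P^1\to\mathbb P^d$ of degree $a$ is given by $k$ binary forms $f_0,\dots,f_d$ of degree $a$ without common zero, up to a common scalar. Such morphisms form a nonempty open subset $\mathrm{Map}_a$ of a projective space of dimension $k(a+1)-1$. We need three facts about rational normal curves.
\begin{enumerate}
\item[(R1)] The linear forms vanishing on $f(\mathbb P^1)$ are the linear relations among the $f_i$. So the image of $f\in\mathrm{Map}_a$ spans a subspace of dimension at most $a$, with equality if and only if the $f_i$ span all forms of degree $a$, that is, $f$ is an isomorphism onto a rational normal curve of degree $a$. We then call $f$ a \emph{parametrization} of the curve. Two parametrizations of the same curve differ by an element of $PGL_2$, and for each parametrization there are linear coordinates on the span in which it reads $(s:t)\mapsto(s^a:\dots:t^a)$.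
\item[(R2)] Any $a+1$ or fewer distinct points of a rational normal curve of degree $a$ are linearly independent, by the Vandermonde determinant.
\item[(R3)] (Castelnuovo; see \cite[Theorem~1.18]{Harris}.) Through $a+3$ points in linearly general position in $\mathbb P^a$ there passes a unique rational normal curve of degree $a$.
\end{enumerate}
Let $F_r\subseteq(\mathbb P^1)^r$ be the open set of $r$-tuples of distinct points.

\begin{lemma}\label{lem:points}
Let $U_r\subseteq(\mathbb P^d)^r$ be the set of $r$-tuples of distinct points on a rational normal curve of degree $d$. Then $U_r$ is constructible and irreducible, $\dim U_r\le k^2+r-4$, and equality holds if $r\ge d+3$. In particular $\dim U_n=N$ and $\dim U_{n-1}=N-1$.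
\end{lemma}

\begin{proof}
Let $\mathrm{Map}_d^*\subset\mathrm{Map}_d$ be the open set of parametrizations of rational normal curves of degree $d$; it has dimension $k^2-1$. Then $U_r$ is the image of the irreducible variety $\mathrm{Map}^*_d\times F_r$ under $\phi(f,t)=(f(t_1),\dots,f(t_r))$. The group $PGL_2$ acts by $h\cdot(f,t)=(fh^{-1},ht)$. The action is free because $f$ is injective, and $\phi$ is constant on orbits. So all fibers have dimension at least $3$, and (F2) gives the inequality. If $r\ge d+3$, the tuple determines the curve by (R2) and (R3), hence determines $f$ up to $PGL_2$ by (R1), and $f$ determines $t$. So each fiber is a single orbit, and equality holds. Finally $n-1\ge k+2=d+3$.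
\end{proof}

\subsection*{From the Grassmannian to points}
Dimensions are easier to count for configurations than for $k$-planes, so we set up a dictionary. Let $\mathbb T=(\mathbb C^*)^n$ act on $\mathrm{Gr}(k,n)$ by scaling columns, let $P\subset(\mathbb P^d)^n$ be the open set of spanning $n$-tuples, and let $\mathrm{Mat}^\circ$ be the set of $k\times n$ matrices of rank $k$ with nonzero columns. The maps
\[
\mathrm{Gr}^\circ\xleftarrow{\ \pi_1\ }\mathrm{Mat}^\circ\xrightarrow{\ \pi_2\ }P
\]
are principal bundles, Zariski locally trivial, with fibers $GL_k$ and $\mathbb T$. For a $\mathbb T$-invariant subset $X\subseteq\mathrm{Gr}^\circ$ let $X'=\pi_2(\pi_1^{-1}(X))$ be the set of configurations of its points. Then $\pi_1^{-1}(X)=\pi_2^{-1}(X')$, and (F4) applied to both maps gives the following.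

\begin{lemma}\label{lem:GM}
The map $X\mapsto X'$ is a bijection from $\mathbb T$-invariant subsets of $\mathrm{Gr}^\circ$ to $PGL_k$-invariant subsets of $P$. It commutes with closures \textup{(}in $\mathrm{Gr}^\circ$ and in $P$\textup{)}, preserves irreducibility and constructibility in both directions, and satisfies $\dim X=\dim X'+n-k^2$.
\end{lemma}

In particular, dimension $N$ in $P$ corresponds to $2n-4$ in $\mathrm{Gr}^\circ$, and dimension $N-1$ to $2n-5$.

\begin{lemma}\label{lem:V}
The variety $V$ is irreducible of dimension $2n-4$ and invariant under $\mathbb T$ and under permutations of the columns. The set $(V\cap\mathrm{Gr}^\circ)'$ is the closure $W$ of $U_n$ in $P$. For each $i$, the set of points of $V$ whose $i$-th column is zero has dimension at most $2n-6$.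
\end{lemma}

\begin{proof}
The points of $\mathrm{Gr}(2,n)$ with nonzero columns and distinct $(s_i:t_i)$ form a dense open set on which $\nu_k$ is defined. Let $V^*\subset\mathrm{Gr}^\circ$ be its image, so that $V=\overline{V^*}$ is irreducible. The set $V^*$ is invariant under permutations. It is $\mathbb T$-invariant because scaling $(s_i,t_i)$ by $\mu$ scales the $i$-th column of the image by $\mu^d$, and every nonzero number is a $d$-th power. The same invariance holds for the closure. All rational normal curves of degree $d$ are projectively equivalent, so $(V^*)'=U_n$. Lemmas~\ref{lem:points} and~\ref{lem:GM} give the description of $(V\cap\mathrm{Gr}^\circ)'$ and $\dim V=N+n-k^2=2n-4$.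

Deleting column $i$ is a morphism $O_i\to\mathrm{Gr}(k,n-1)$ on the open set $O_i$ where the other columns have rank $k$. It sends $V^*\subset O_i$ into the image of the Veronese map of $\mathrm{Gr}(2,n-1)$, hence it sends $V\cap O_i$ into the closure of that image, which has dimension at most $\dim\mathrm{Gr}(2,n-1)=2n-6$. The points with zero $i$-th column lie in $O_i$, and the deletion map is injective on them.
\end{proof}

\subsection*{First properties of boundaries}
Write $Z=\partial V_{\ge0}$ and let $E_1,\dots,E_r$ be the irreducible components of $\overline Z$.

\begin{lemma}\label{lem:boundary}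
\begin{enumerate}
\item[(i)] $\overline Z\subseteq V\cap\{\prod_Jp_J=0\}$, a proper closed subset of $V$. Hence $\dim\overline Z\le 2n-5$, and each $E_i$ lies in $\{p_J=0\}$ for some $J$.
\item[(ii)] $Z\cap E_i$ is dense in $E_i$.
\item[(iii)] $E_i$ is $\mathbb T$-invariant.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A point of $Z$ lies in $V_{\ge0}$, and it is not interior, so not all of its Pl\"ucker coordinates are positive. The subset is proper by \eqref{eq:vandermonde}. An irreducible set contained in a finite union of closed sets lies in one of them.

(ii) We have $E_i\subseteq\overline Z=\bigcup_l\overline{Z\cap E_l}$, so $E_i\subseteq\overline{Z\cap E_l}\subseteq E_l$ for some $l$. Then $l=i$ and both inclusions are equalities.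

(iii) Scaling columns by positive reals is a homeomorphism of $V(\mathbb R)$ that preserves $V_{\ge0}$, so it preserves $Z$ and $\overline Z$. For $\xi\in\overline Z$ the closed set $\{\lambda\in\mathbb T:\lambda\xi\in\overline Z\}$ contains $\mathbb R_{>0}^n$, so it is all of $\mathbb T$ by (F5). The image of $\mathbb T\times E_i\to\overline Z$ is irreducible and contains the component $E_i$, so it equals $E_i$.
\end{proof}

\begin{remark}[Real and complex closures]\label{rem:real}
A complex polynomial in the Pl\"ucker coordinates vanishes on the set $Z$ of real points if and only if its real and imaginary parts do. So the real Zariski closure of $Z$ in $V(\mathbb R)$ is $\overline Z(\mathbb R)=\bigcup_iE_i(\mathbb R)$. By Lemma~\ref{lem:boundary}(ii), each $E_i$ is the closure of a set of real points, so it is stable under complex conjugation and $E_i(\mathbb R)$ is dense in it. A dense subset of an irreducible space is irreducible, and the induced topology on $E_i(\mathbb R)$ is the real Zariski topology. Moreover $E_i(\mathbb R)\subseteq E_l$ forces $E_i\subseteq E_l$. Hence the components of the real closure are the sets $E_i(\mathbb R)$; each has complex closure $E_i$, and therefore the dimension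 of $E_i$.
\end{remark}

\section{Stable maps and the cost of a node}\label{sec:stable}

The set $W$ is defined as a closure, and a boundary consists of points that were added in taking it. We need a description of all limits of $n$ distinct points on a rational normal curve. A limit configuration alone forgets the curve; stable maps remember a limit of the curve and of the marked points together, and they form a compact space.

An \emph{$n$-pointed genus-$0$ stable map of degree $d$} to $\mathbb P^d$ consists of a connected projective curve $\Sigma$ whose components are copies of $\mathbb P^1$, meeting in nodes and forming a tree; $n$ distinct smooth marked points $z_1,\dots,z_n\in\Sigma$; and a morphism $f\colon\Sigma\to\mathbb P^d$ whose degrees on the components add up to $d$. Nodes and marked points are called \emph{special points}, and the stability condition is that every component on which $f$ is constant carries at least three special points. By \cite[Theorem~1]{FP} there is a projective coarse moduli space $\overline M_{0,n}(\mathbb P^d,d)$ whose points are the isomorphism classes of such maps, and evaluation at the marked points is a morphism $\overline M_{0,n}(\mathbb P^d,d)\to(\mathbb P^d)^n$.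 Its image is closed because the source is projective, and it contains $U_n$. Therefore:
\begin{equation}\label{eq:cover}
\text{every point of $W$ is $(f(z_1),\dots,f(z_n))$ for some stable map.}
\end{equation}

A stable map has a \emph{type} $\Gamma$: a tree with $s$ vertices (the components) and $\delta=s-1$ edges (the nodes), a degree $d_v\ge0$ for each vertex with $\sum_vd_v=d$, and a distribution of the $n$ labels among the vertices. Let $n_v$ and $e_v$ be the numbers of labels and edges at $v$. There are finitely many stable types: in the identity $\sum_v(n_v+e_v-2)=n+2\delta-2s=n-2$, the at most $d$ vertices of positive degree contribute at least $-2$ each and the others at least $1$ each, so $s$ is bounded.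

To count parameters we use explicit spaces instead of the moduli space. For a vertex $v$ let $Y_v=\mathrm{Map}_{d_v}\times F_{n_v+e_v}$; a point of $Y_v$ is a map of degree $d_v$ together with distinct points of $\mathbb P^1$ indexed by the labels and edges at $v$. Let $X_\Gamma\subseteq\prod_vY_v$ be the closed set where, for each edge, the two corresponding points have the same image in $\mathbb P^d$. Gluing turns a point of $X_\Gamma$ into a stable map of type $\Gamma$, and every such map arises once its components are identified with $\mathbb P^1$. Let $\operatorname{ev}\colon X_\Gamma\to(\mathbb P^d)^n$ be evaluation at the marked points. The group $G_\Gamma=PGL_2^{\,s}$ acts on $X_\Gamma$ by reparametrizing the components, and $\operatorname{ev}$ is constant on orbits.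

\begin{lemma}\label{lem:types}
Let $\Gamma$ be a stable type with $s$ vertices and $\delta$ edges. Then $X_\Gamma$ is irreducible of dimension $N-\delta+3s$, all $G_\Gamma$-orbits have dimension $3s$, and $\dim\operatorname{ev}(X_\Gamma)\le N-\delta$.
\end{lemma}

\begin{proof}
Each $Y_v$ is irreducible of dimension $k(d_v+1)-1+n_v+e_v$. Let $\epsilon\colon Y_v\to\mathbb P^d$ be evaluation at the point belonging to one edge at $v$. It is $GL_k$-equivariant, and we use homogeneity of $\mathbb P^d$ to trivialize it. Let $F=\epsilon^{-1}(o)$ for $o=(1:0:\dots:0)$. On $O=\{z_0\ne0\}$ let $\sigma(z)\in GL_k$ be the identity matrix with its first column replaced by $(1,z_1/z_0,\dots,z_d/z_0)^T$, so that $\sigma(z)o=z$. Then $(z,\eta)\mapsto\sigma(z)\eta$ is an isomorphism $O\times F\to\epsilon^{-1}(O)$, and its translates by permutation matrices trivialize $\epsilon$ over the other standard charts. Since $O\times F$ is a nonempty open subset of the irreducible variety $Y_v$, the fiber $F$ is irreducible of dimension $\dim Y_v-d$.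

Order the vertices $v_1,\dots,v_s$ so that each $v_{l+1}$ is joined to exactly one of $v_1,\dots,v_l$. Let $X_l\subseteq Y_{v_1}\times\dots\times Y_{v_l}$ be defined by the matching conditions for the edges among $v_1,\dots,v_l$. Then $X_{l+1}=X_l\times_{\mathbb P^d}Y_{v_{l+1}}$ is the pullback to $X_l$ of a locally trivial bundle with irreducible fiber of dimension $\dim Y_{v_{l+1}}-d$. By (F4) and induction, $X_\Gamma=X_s$ is irreducible of dimension
\[
\sum_v\dim Y_v-d\delta=k(d+s)-s+n+2\delta-d\delta .
\]
Substituting $s=\delta+1$ and $d=k-1$, this equals $k^2+n-1+2\delta$, which is $(N-\delta)+(3\delta+3)$.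

For the stabilizers, consider one vertex $v$ and $h\in PGL_2$ fixing a point of $Y_v$. If $d_v=0$, then $h$ fixes three points of $\mathbb P^1$ by stability, so $h=1$. If $d_v>0$, then $h$ preserves the fibers of the map, which are finite; as $h$ is determined by the images of $0,1,\infty$, there are finitely many such $h$. So stabilizers are finite and orbits have dimension $3s$ by (F3). Nonempty fibers of $\operatorname{ev}$ are unions of orbits, and (F2) gives the last bound.
\end{proof}

In words, each node costs at least one parameter. A hypersurface in $W$ can therefore only come from types with at most one node.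

\section{The candidates}\label{sec:candidates}

A type with one node has two vertices, with degrees $a+b=d$ and label sets $A\sqcup B=[n]$. Lemma~\ref{lem:types} bounds the dimension of its image by $N-1$, but the bound is not attained if the curve can move while the points stay fixed. We decide when this happens, first for $a,b\ge1$.

\begin{proposition}\label{prop:strata}
Let $[n]=A\sqcup B$ and $a,b\ge1$ with $a+b=d$, let $\Gamma$ be the corresponding type, and let $D=(\mathcal D^\circ_{A,a|B,b})'\subseteq P$. Then $D=\operatorname{ev}(X_\Gamma)\cap P$, and $D$ is constructible and either empty or irreducible. If \eqref{eq:star} holds, $D$ is nonempty of dimension $N-1$. If \eqref{eq:star} fails, $\dim D\le N-2$.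
\end{proposition}

\begin{proof}
Let $X^{\mathrm{sp}}=\operatorname{ev}^{-1}(P)$, an open subset of $X_\Gamma$, and take a point of it. By (R1) the images of the two components span subspaces $\Lambda_A,\Lambda_B$ of dimensions at most $a$ and $b$, and both contain the image $y$ of the node. Together they span $\mathbb P^{a+b}$, so
\[
a+b=\dim\Lambda_A+\dim\Lambda_B-\dim(\Lambda_A\cap\Lambda_B)\le a+b-0 .
\]
Equality forces the dimensions to be $a$ and $b$ and $\Lambda_A\cap\Lambda_B=\{y\}$. By (R1) both maps are parametrizations of rational normal curves $C_A,C_B$, so the configuration lies in $D$. Conversely, parametrizing $C_A$ and $C_B$ lifts a point of $D$ to $X^{\mathrm{sp}}$. Thus $D=\operatorname{ev}(X^{\mathrm{sp}})$, where $X^{\mathrm{sp}}$ is empty or irreducible of dimension $N+5$ by Lemma~\ref{lem:types}. All orbits of $G_\Gamma=PGL_2^{\,2}$ have dimension $6$, and points of one orbit have the same curves $C_A,C_B$.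

\emph{Suppose \eqref{eq:star} holds.} Then $|A|\ge a+1$ and $|B|\ge b+1$. By (R2) the points on $C_A$ span $\Lambda_A$ and those on $C_B$ span $\Lambda_B$. So any choice of curves and points as in the definition of the stratum gives a spanning configuration, and $D\ne\emptyset$. Moreover a configuration in $D$ determines $\Lambda_A$ and $\Lambda_B$, hence $y$. It determines $C_A$: if $a=1$ then $C_A=\Lambda_A$, and if $a\ge2$ then $C_A$ is the unique rational normal curve in $\Lambda_A$ through the $|A|+1\ge a+3$ points $y$ and $x_i$ $(i\in A)$, by (R2) and (R3). The same argument determines $C_B$. By (R1) the parametrizations are determined up to $G_\Gamma$, and they determine the special points. So every fiber of $X^{\mathrm{sp}}\to D$ is one orbit, and $\dim D=N+5-6$.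

\emph{Suppose \eqref{eq:star} fails} and $D\ne\emptyset$. By symmetry let $|A|<m(a)$. We show that every fiber of $X^{\mathrm{sp}}\to D$ contains infinitely many orbits. This suffices. In a fiber of dimension $6$ the closure of every orbit is an irreducible component, and two different orbits have different closures because each is open and dense in its closure; so such a fiber has finitely many orbits. Hence all fibers have dimension at least $7$, and $\dim D\le N+5-7$ by (F2). Fix a configuration in $D$ with curves $C_A,C_B$ and node $y$; we produce infinitely many replacements for $C_A$.

Let $a\ge2$, so $|A|\le a+1$. Complete the points $x_i$ $(i\in A)$ to $a+1$ distinct points of $C_A\setminus y$. Together with $y$ these are $a+2$ points of $\Lambda_A$ in linearly general position, so there are coordinates on $\Lambda_A$ in which they are the coordinate points $\mathbf e_0,\dots,\mathbf e_a$ and $y=(1:\dots:1)$. For distinct $s_0,\dots,s_a\in\mathbb C$ consider the map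
\[
s\longmapsto\Bigl(\prod_{l\ne0}(s-s_l):\dots:\prod_{l\ne a}(s-s_l)\Bigr).
\]
The $i$-th polynomial vanishes at $s_l$ for $l\ne i$ and not at $s_i$, so the $a+1$ polynomials are linearly independent and the map parametrizes a rational normal curve of degree $a$ in $\Lambda_A$. It passes through $\mathbf e_i$ at $s=s_i$, and through $y$ at $s=\infty$ since all polynomials are monic of degree $a$. The cross-ratio of the four points $y,\mathbf e_0,\mathbf e_1,\mathbf e_2$ on the curve depends only on the curve, and it equals the cross-ratio of $\infty,s_0,s_1,s_2$, which takes infinitely many values; here $a\ge2$ is used. So there are infinitely many such curves, and each can replace $C_A$.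

Let $a=1$, so $|A|\le1$. The points $x_j$ $(j\in B)$ lie in $\Lambda_B\ne\mathbb P^d$ and the configuration spans, so $A=\{i\}$. Since $x_i\in\Lambda_A\setminus y$, we have $x_i\notin\Lambda_B$. Replace $y$ by any point $y'\in C_B$ different from the $x_j$, and $C_A$ by the line through $x_i$ and $y'$. This line meets $\Lambda_B$ only in $y'$, so the new data are of the required form and different $y'$ give different lines.
\end{proof}

\begin{example}\label{ex:pencil}
Let $k=4$, so $N=n+12$. Put $n-3$ points on a line and three points on a conic, so that the condition $|B|\ge m(2)=4$ fails. The line and the plane of the three points determine $y$, but through these four points of the plane there is a pencil of conics. The configurations consist of a line, $n-3$ points on it and three further points, so they depend on at most $4+(n-3)+9=N-2$ parameters. This is the reason for the bound $|I|\le n-4$ in the loci (b).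
\end{example}

\begin{proposition}\label{prop:candidates}
Let $E\subset V$ be an irreducible, closed, $\mathbb T$-invariant subset of dimension $2n-5$ on which some Pl\"ucker coordinate vanishes. Then $E=\mathcal C_{ij}$ for some $i\ne j$, or $E=\mathcal D_{A,a|B,b}$ for some data satisfying \eqref{eq:star}. In particular this holds for every boundary.
\end{proposition}

\begin{proof}
Boundaries satisfy the hypotheses by Lemmas~\ref{lem:V} and~\ref{lem:boundary}. By Lemma~\ref{lem:V} the points of $E$ with a zero column form a proper closed subset, so $E\cap\mathrm{Gr}^\circ$ is dense in $E$. Let $E'=(E\cap\mathrm{Gr}^\circ)'$. By Lemma~\ref{lem:GM} it is an irreducible closed subset of $W$ of dimension $N-1$. It is enough to show that $E'$ is the closure in $P$ of $(\mathcal C_{ij}^\circ)'$ or $(\mathcal D^\circ_{A,a|B,b})'$, for then $E\cap\mathrm{Gr}^\circ$ is the closure in $\mathrm{Gr}^\circ$ of the stratum, and the closures in $\mathrm{Gr}(k,n)$ agree as well.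

By \eqref{eq:cover}, $E'$ is the union of the finitely many sets $\operatorname{ev}(X_\Gamma)\cap E'$. As $E'$ is irreducible, one of them is dense in $E'$. Fix such a $\Gamma$ and put $S=\operatorname{ev}(X_\Gamma)\cap P$. Then $E'\subseteq\overline S$, so $\dim S\ge N-1$, and $\delta\le1$ by Lemma~\ref{lem:types}.

If $\delta=0$, a point of $S$ comes from a map of degree $d$ whose image spans $\mathbb P^d$, so $S=U_n$ by (R1). No Pl\"ucker coordinate vanishes at a point of $U_n$, by (R2). This contradicts the hypothesis on $E$, since $S\cap E'\ne\emptyset$. So $\delta=1$, with degrees $a+b=d$ and label sets $A\sqcup B$.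

Let one degree vanish, say $a=0$. Stability gives $|A|\ge2$. The other component has degree $d$ and spanning image, so it parametrizes a rational normal curve $C$. The points $x_i$ $(i\in A)$ all equal the image $y$ of the node, and $y$ and the $x_j$ $(j\in B)$ are $n+1-|A|$ distinct points of $C$. By Lemma~\ref{lem:points}, $\dim S\le N+1-|A|$, so $|A|=2$, say $A=\{i,j\}$. Then $S=(\mathcal C^\circ_{ij})'$ is a copy of $U_{n-1}$, irreducible of dimension $N-1$, and $E'=\overline S$.

Let $a,b\ge1$. By Proposition~\ref{prop:strata}, $S=(\mathcal D^\circ_{A,a|B,b})'$, the inequality $\dim S\ge N-1$ forces \eqref{eq:star}, and $S$ is irreducible of dimension $N-1$. Again $E'=\overline S$.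
\end{proof}

We record what Lemmas~\ref{lem:points} and~\ref{lem:GM} and Proposition~\ref{prop:strata} say about the candidates themselves.

\begin{corollary}\label{cor:dim}
The strata $\mathcal C^\circ_{ij}$, and the strata $\mathcal D^\circ_{A,a|B,b}$ with \eqref{eq:star}, are constructible and irreducible of dimension $2n-5$. Each contains a dense open subset of its closure.
\end{corollary}

\begin{remark}\label{rem:range}
The dimension of $\mathcal C^\circ_{ij}$ is where the bound $n\ge k+3$ is needed in full strength: the $n-1$ remaining points must determine the curve. For $n=k+2=d+3$, fact (R3) shows that $U_n$ is dense in $P$, so the Veronese image is dense in $\mathrm{Gr}(k,k+2)$, and the condition $x_i=x_j$ has codimension $d\ge2$.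
\end{remark}

\subsection*{Normal forms}
The remaining steps concern signs, so we need the Pl\"ucker coordinates on the strata. For numbers $\tau_l$ and $\lambda_l$ and a set $S$ of labels, write $\Delta(\tau_S)=\prod_{l<m,\ l,m\in S}(\tau_m-\tau_l)$ and $\lambda_S=\prod_{l\in S}\lambda_l$. For disjoint sets $S,R$ of labels let $\operatorname{inv}(S,R)$ be the number of pairs $(s,r)\in S\times R$ with $r<s$.

\begin{lemma}\label{lem:normal}
\begin{enumerate}
\item[(i)] $\mathcal C^\circ_{ij}$ is the set of row spans of the matrices with columns $\lambda_l(1,t_l,\dots,t_l^d)^T$, where $\lambda\in\mathbb T$, $t_i=t_j$, and the $t_l\in\mathbb C$ $(l\ne j)$ are distinct. On this set $p_J\neq0$ if and only if $\{i,j\}\not\subseteq J$.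
\item[(ii)] Assume \eqref{eq:star}. Then $\mathcal D^\circ_{A,a|B,b}$ is the set of row spans of the matrices with columns
\begin{equation}\label{eq:normal}
\begin{aligned}
v_i&=\lambda_i(1,\tau_i,\dots,\tau_i^a,\underbrace{0,\dots,0}_{b})^T&&(i\in A),\\
v_j&=\lambda_j(\underbrace{0,\dots,0}_{a},1,\tau_j,\dots,\tau_j^b)^T&&(j\in B),
\end{aligned}
\end{equation}
where $\lambda\in\mathbb T$, the $\tau_i\in\mathbb C$ $(i\in A)$ are distinct, and the $\tau_j\in\mathbb C^*$ $(j\in B)$ are distinct. For $J=S\cup R$ with $S\subseteq A$ and $R\subseteq B$,
\begin{equation}\label{eq:factor}
p_J=(-1)^{\operatorname{inv}(S,R)}\,\lambda_S\Delta(\tau_S)\cdot\lambda_R\Delta(\tau_R)\cdot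
\begin{cases}
\prod_{r\in R}\tau_r&\text{if }(|S|,|R|)=(a+1,b),\\
1&\text{if }(|S|,|R|)=(a,b+1),\\
0&\text{otherwise.}
\end{cases}
\end{equation}
In particular $p_J\ne0$ if and only if $|J\cap A|\in\{a,a+1\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Parametrize the curve so that $\infty$ does not map to one of the points, and use the coordinates of (R1). The minors are $\lambda_J\Delta(t_J)$.

(ii) Given $C_A,C_B,y$, parametrize $C_A$ so that $y$ is at $\infty$, and $C_B$ so that $y$ is at $0$ and no $x_j$ is at $\infty$. Let $\hat\Lambda_A,\hat\Lambda_B\subset\mathbb C^k$ be the linear subspaces over $\Lambda_A,\Lambda_B$. By (R1) they have bases in which the curves read $\tau\mapsto(1,\tau,\dots,\tau^a)$ and $\tau\mapsto(1,\tau,\dots,\tau^b)$. The last vector of the first basis and the first vector of the second both represent $y$; after rescaling the second basis by one scalar they agree. As $\hat\Lambda_A\cap\hat\Lambda_B$ is the line over $y$, the two bases combine to a basis of $\mathbb C^k$, in which the columns have the form \eqref{eq:normal}. Conversely a matrix \eqref{eq:normal} exhibits the curves, and it has rank $k$ by \eqref{eq:factor}, since $|A|\ge a+1$ and $|B|\ge b$.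

To prove \eqref{eq:factor}, let $(v_S,v_R)$ be the matrix with the columns from $S$ in increasing order followed by those from $R$ in increasing order. Sorting the columns gives $p_J=(-1)^{\operatorname{inv}(S,R)}\det(v_S,v_R)$. If $|S|=a+1$, the lower left $b\times(a+1)$ block vanishes, and the diagonal blocks have columns $\lambda_s(1,\dots,\tau_s^a)^T$ and $\lambda_r\tau_r(1,\dots,\tau_r^{b-1})^T$. If $|S|=a$, the upper right $a\times(b+1)$ block vanishes, and the diagonal blocks have columns $\lambda_s(1,\dots,\tau_s^{a-1})^T$ and $\lambda_r(1,\dots,\tau_r^{b})^T$. In both cases the determinant is the product of two Vandermonde determinants with the stated scalars. In the other cases $|S|\ge a+2$ or $|R|\ge b+2$, so more columns lie in $\hat\Lambda_A$ or in $\hat\Lambda_B$ than its dimension allows, and $p_J=0$.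
\end{proof}

\section{Positivity forces cyclic intervals}\label{sec:cyclic}

So far the order of the labels has played no role. It enters through the sign in the passage from $\det(v_S,v_R)$ to $p_J$. The point is that a boundary must contain a nonnegative point in its \emph{open} stratum, where we know exactly which Pl\"ucker coordinates are nonzero.

\begin{proposition}\label{prop:cyclic}
If $\mathcal C_{ij}$ is a boundary, then $j\equiv i\pm1\pmod n$. If $\mathcal D_{A,a|B,b}$ with \eqref{eq:star} is a boundary, then $A$ and $B$ are cyclic intervals.
\end{proposition}

\begin{proof}
Let $E$ be the boundary. By Corollary~\ref{cor:dim} the stratum contains a dense open subset of $E$, and by Lemma~\ref{lem:boundary}(ii) this subset contains a point $\xi\in\partial V_{\ge0}$. Scale the Pl\"ucker coordinates of $\xi$ so that all $p_J\ge0$; then every nonzero $p_J$ is positive. The identities used below are homogeneous of the same degree on both sides, so they may be verified on any matrix representing $\xi$, real or not.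

\emph{Collisions.} Let $i<j$ and $v_j=cv_i$ with $c\ne0$. Write $(i,j)$ for the set of labels strictly between $i$ and $j$. For a $(k-1)$-subset $S\subseteq[n]\setminus\{i,j\}$, moving the column $v_j$ to the place where $v_i$ belongs passes over the columns indexed by $S\cap(i,j)$, so
\[
p_{S\cup j}=c\,(-1)^{|S\cap(i,j)|}\,p_{S\cup i}.
\]
Both coordinates are positive by Lemma~\ref{lem:normal}(i), so the parity of $|S\cap(i,j)|$ is the same for all $S$. If $i$ and $j$ are not cyclically adjacent, there are labels $l\in(i,j)$ and $l'$ with $l'<i$ or $l'>j$. Since $1\le k-1\le n-3$, there is an $S$ that contains $l$ but not $l'$. Replacing $l$ by $l'$ changes the parity, a contradiction.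

\emph{Broken curves.} Fix sizes $(a+1,b)$ or $(a,b+1)$. By \eqref{eq:factor}, for $S\subseteq A$ and $R\subseteq B$ of these sizes, $(-1)^{\operatorname{inv}(S,R)}p_{S\cup R}$ is the product of a nonzero function of $S$ and a nonzero function of $R$. Hence for $S,S'\subseteq A$ and $R,R'\subseteq B$ of these sizes
\begin{equation}\label{eq:exchange}
p_{S\cup R}\,p_{S'\cup R'}=(-1)^h\,p_{S\cup R'}\,p_{S'\cup R},
\end{equation}
where $h=\operatorname{inv}(S,R)+\operatorname{inv}(S',R')-\operatorname{inv}(S,R')-\operatorname{inv}(S',R)$. All four coordinates are positive at $\xi$, so $h$ must be even.

Suppose $A$ is not a cyclic interval. Both $A$ and $B$ are nonempty, so going once around the circle of labels we change sides at least four times. Thus there are $s<s'$ in $A$ and $r,r'$ in $B$ such that exactly one of $r,r'$ lies between $s$ and $s'$. Suppose we can choose $S$ containing $s$ but not $s'$, and $R$ containing $r$ but not $r'$, of admissible sizes. Let $S'$ arise from $S$ by replacing $s$ with $s'$, and $R'$ from $R$ by replacing $r$ with $r'$. Write $[\,\cdot\,]$ for $1$ or $0$ according as the enclosed statement is true or false. Since $\operatorname{inv}(S,R)$ is a sum over pairs, the contributions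 of the common elements of $S,S'$ and of $R,R'$ cancel in $h$, which leaves
\[
h=[r<s]+[r'<s']-[r'<s]-[r<s']=[s<r'<s']-[s<r<s']=\pm1 .
\]
This contradicts \eqref{eq:exchange}. It remains to find $S$ and $R$, and here \eqref{eq:star} is used. If $|A|\ge a+2$, take sizes $(a+1,b)$: the set $S$ exists since $|A|-1\ge a+1$, and $R$ exists since $1\le b\le|B|-1$. Otherwise $a=1$ and $A=\{s,s'\}$; take sizes $(1,b+1)$ with $S=\{s\}$, and $R$ exists since $|B|=n-2\ge k+1\ge b+2$. So $A$ is a cyclic interval, and so is its complement $B$.
\end{proof}

Propositions~\ref{prop:candidates} and~\ref{prop:cyclic} show that every boundary occurs in the list of Theorem~\ref{thm:main}.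

\section{Crossing each wall}\label{sec:converse}

\begin{proposition}\label{prop:converse}
Every locus $E$ in the list of Theorem~\ref{thm:main} is a boundary.
\end{proposition}

\begin{proof}
By Corollary~\ref{cor:dim}, $E$ is irreducible of dimension $2n-5$, and $\dim\overline{\partial V_{\ge0}}\le2n-5$ by Lemma~\ref{lem:boundary}(i). So it is enough to find a dense subset of $E$ that consists of points of $\partial V_{\ge0}$: then $E\subseteq\overline{\partial V_{\ge0}}$, and $E$ is a component for reasons of dimension. A point of $V_{\ge0}$ lies in $\partial V_{\ge0}$ as soon as it is a Euclidean limit of points of $V(\mathbb R)$ having two Pl\"ucker coordinates of opposite signs.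

We may rotate the labels. The shift $(v_1,\dots,v_n)\mapsto(v_2,\dots,v_n,(-1)^{k-1}v_1)$ preserves $V(\mathbb R)$ by Lemma~\ref{lem:V}. It permutes the Pl\"ucker coordinates without signs, because moving the last of $k$ columns to the front costs the sign $(-1)^{k-1}$. So it preserves $V_{\ge0}$ and $\partial V_{\ge0}$, and it rotates the labels of the loci.

\emph{The locus $\mathcal C_{i,i+1}$ with $1\le i<n$.} Consider the matrices of Lemma~\ref{lem:normal}(i) with $\lambda_l>0$ and real $t_1<\dots<t_i=t_{i+1}<\dots<t_n$. They have rank $k$, their row spans lie in $V$ as rescaled Veronese images, and $p_J=\lambda_J\Delta(t_J)\ge0$. Replace $t_{i+1}$ by $t_i-\eta$ with small $\eta>0$. Then $t_{i+1}-t_i$ is negative and all other differences $t_m-t_l$ with $l<m$ are positive, so $p_J<0$ for $J\supseteq\{i,i+1\}$ and $p_J>0$ for the other $J$. Both kinds of $J$ exist, so the original points lie in $\partial V_{\ge0}$. Their parameters fill a Euclidean open subset of $\mathbb R^{2n-1}$, so by (F5) and Lemma~\ref{lem:normal}(i) they are dense in $\mathcal C_{i,i+1}$.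

\emph{The locus $\mathcal D_{A,a|B,b}$ with $A=\{1,\dots,|A|\}$.} We generalize the family of Section~\ref{sec:example}. Take real $\tau_l$, increasing in $l$ on $A$ and on $B$ separately, with $\tau_j>0$ for $j\in B$. For real $\varepsilon\ne0$ put $t_i=\varepsilon\tau_i$ $(i\in A)$ and $t_j=\tau_j$ $(j\in B)$. In the matrix $(t_l^r)$ with rows $0\le r\le d$, row $r$ has entries of order $\varepsilon^r$ in the columns of $A$. We want to keep the rows $r\le a$ alive on $A$ and the rows $r\ge a$ alive on $B$. So multiply row $r$ by $\varepsilon^{-\min(r,a)}$ and the columns of $B$ by $\varepsilon^a$. The resulting matrix $M(\varepsilon)$ has entries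
\[
\varepsilon^{\,r-\min(r,a)}\,\tau_i^r\quad(i\in A),\qquad\varepsilon^{\,a-\min(r,a)}\,\tau_j^r\quad(j\in B),
\]
which are polynomials in $\varepsilon$. For small $\varepsilon\ne0$ the $t_l$ are distinct and $M(\varepsilon)$ represents a point of $V(\mathbb R)$. The matrix $M(0)$ has the form \eqref{eq:normal} with $\lambda_i=1$ for $i\in A$ and $\lambda_j=\tau_j^a$ for $j\in B$. It has rank $k$, and $V(\mathbb R)$ is closed, so $M(0)$ represents a point of $V(\mathbb R)$.

Let $|J|=k$ and write $|J\cap A|=a+u$, so that $|J\cap B|=b+1-u$. The row scalings multiply the minor by $\varepsilon^{-\binom{a+1}2-ab}$, the column scalings multiply it by $\varepsilon^{a(b+1-u)}$, and the differences $t_m-t_l$ inside $J\cap A$ contribute $\varepsilon^{\binom{a+u}2}$. Since $\binom{a+u}{2}=\binom a2+au+\frac{u(u-1)}2$ and $\binom{a+1}2=\binom a2+a$, the exponents add up to $u(u-1)/2$. Therefore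
\begin{equation}\label{eq:order}
\det M(\varepsilon)_J=\varepsilon^{\,u(u-1)/2}\;\Delta(\tau_{J\cap A})\,\Delta(\tau_{J\cap B})\prod_{i\in J\cap A,\ j\in J\cap B}(\tau_j-\varepsilon\tau_i),
\end{equation}
and this polynomial identity also holds at $\varepsilon=0$. For small $|\varepsilon|$ every factor after the power of $\varepsilon$ is positive. At $\varepsilon=0$ all minors are nonnegative, so $M(0)\in V_{\ge0}$. For small $\varepsilon<0$, the minors with $u\in\{0,1\}$ are positive and those with $u\in\{-1,2\}$ are negative. A set $J$ with $u=1$ exists because $|A|\ge a+1$ and $|B|\ge b$. If $|A|\ge a+2$, a set with $u=2$ exists because $0\le b-1\le|B|$. Otherwise $a=1$ and $|A|=2$, and $u=-1$ means $J\subseteq B$, which is possible because $|B|=n-2\ge k$. Hence $M(0)\in\partial V_{\ge0}$.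

Positive column scalings preserve $\partial V_{\ge0}$. So all points \eqref{eq:normal} with $\lambda_l>0$ and $\tau_l$ as above lie in $\partial V_{\ge0}$. Their parameters fill a Euclidean open subset of $\mathbb R^{2n}$, so by (F5) and Lemma~\ref{lem:normal}(ii) they are dense in $\mathcal D_{A,a|B,b}$.
\end{proof}

\section{Distinctness and the count}\label{sec:count}

If two loci of the list coincide, their strata both contain dense open subsets of the same irreducible variety, so the strata have a common point. It is therefore enough to recover the data of a stratum from the linear dependencies among the columns at any of its points. A \emph{circuit} is a minimal linearly dependent set of columns, and we call it \emph{small} if it has at most $k$ elements.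

At a point of $\mathcal C^\circ_{i,i+1}$ the set $\{i,i+1\}$ is the only circuit with two elements, since the columns are nonzero and the other pairs of points are distinct. This distinguishes the $n$ collision loci from each other.

Now consider a point of $\mathcal D^\circ_{A,a|B,b}$ with \eqref{eq:star}. By Lemma~\ref{lem:normal}(ii) the bases are the $k$-sets $J$ with $(|J\cap A|,|J\cap B|)$ equal to $(a+1,b)$ or $(a,b+1)$. A set $K$ with $|K|\le k$ is independent if and only if $|K\cap A|\le a+1$ and $|K\cap B|\le b+1$. Indeed, subsets of bases satisfy these bounds. Conversely, if $|K\cap A|=a+1$ then $|K\cap B|\le b$ and $K$ extends to a basis of the first kind, while if $|K\cap A|\le a$ it extends to a basis of the second kind; there is room because $|A|\ge a+1$ and $|B|\ge b+1$. Since $a+2$ and $b+2$ are at most $k=a+b+1$, the small circuits are exactly the $(a+2)$-subsets of $A$ and the $(b+2)$-subsets of $B$. They have at least three elements, so no $\mathcal D$ equals a collision locus.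

If $|A|\ge a+2$ and $|B|\ge b+2$, the small circuits cover $[n]$. Join two of them when they intersect. Any two $(a+2)$-subsets of $A$ are linked by a chain of single exchanges, and the same holds in $B$, while a subset of $A$ never meets a subset of $B$. So there are two connected classes, with unions $A$ and $B$, and the sizes of the circuits give $a$ and $b$. In the remaining case one set, say $A$, has two elements and $a=1$, while $|B|=n-2\ge b+2$. Then the small circuits do not cover $[n]$; their union is $B$, which gives $A$, and their size gives $b$. In both cases the unordered pair $\{(A,a),(B,b)\}$ is recovered, so all loci in the list are distinct.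

To count the loci $\mathcal D$, count ordered pairs $((A,a),(B,b))$ and divide by two. For fixed $a\in\{1,\dots,k-2\}$ and $b=k-1-a$, the size $|A|$ ranges from $m(a)$ to $n-m(b)$, and there are $n$ cyclic intervals of each size. Write $m(a)+m(b)=k+3-c_a$, where $c_a$ is the number of ones among $a,b$. Then $\sum_ac_a=2$: for $k\ge4$ the values $a=1$ and $a=k-2$ contribute $1$ each, and for $k=3$ the single value $a=1$ contributes $2$. The number of sizes is $n+1-m(a)-m(b)=n-k-2+c_a\ge1$, so the number of loci $\mathcal D$ is
\[
\frac n2\sum_{a=1}^{k-2}(n-k-2+c_a)=\frac n2\bigl[(k-2)(n-k-2)+2\bigr].
\]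
Adding the $n$ collision loci gives $2n+\frac12n(k-2)(n-k-2)$. With Propositions~\ref{prop:candidates}, \ref{prop:cyclic} and~\ref{prop:converse}, this completes the proof of Theorem~\ref{thm:main}.

\section{Twisted cubics: a conic and a line}\label{sec:four}

Let $k=4$. The loci (a) are the $\mathcal C_{i,i+1}$ by definition. The degrees of a broken curve are $1$ and $2$. Let $I$ be the set of labels on the line and $I^c$ its complement, and put $\mathcal D_I=\mathcal D_{I,1|I^c,2}$. Condition \eqref{eq:star} reads $|I|\ge2$ and $n-|I|\ge4$, which is the range $2\le|I|\le n-4$ in (b). One point remains. The set $S_I\subset\mathrm{Gr}^\circ$ described in (b) is larger than the stratum $\mathcal D_I^\circ$: points may coincide, the line may lie in the plane of the conic, and the conic may be singular. A priori these degenerate configurations could form further components of $\overline{S_I}$. We exclude this by showing that all of them belong to one irreducible family.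

\begin{lemma}\label{lem:conics}
Let $\mathbb P^5$ be the space of all conics in $\mathbb P^2$, and let $r\ge1$. The variety $Q_r=\{(C,q_1,\dots,q_r):q_l\in C\text{ for all }l\}\subseteq\mathbb P^5\times(\mathbb P^2)^r$ is irreducible.
\end{lemma}

\begin{proof}
It is cut out by $r$ equations in a smooth variety of dimension $5+2r$, so all of its components have dimension at least $5+r$. The fiber over $C$ is $C^r$, of dimension $r$. Pairs of distinct lines form a family of dimension $4$ and double lines one of dimension $2$, so the parts of $Q_r$ over them have dimensions $4+r$ and $2+r$. Hence every component meets the open part over smooth conics. That part is the image of $PGL_3\times C_0^{\,r}$ for a fixed smooth conic $C_0$, so it is irreducible, and $Q_r$ is its closure.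
\end{proof}

\begin{proposition}\label{prop:conicline}
Let $I\subset[n]$ with $2\le|I|\le n-4$. Then $\overline{S_I}=\mathcal D_I$, whether the conic in the definition of $S_I$ is required to be smooth or not.
\end{proposition}

\begin{proof}
Configurations in $\mathcal D_I^\circ$ lie in $S_I$ with a smooth conic, so $\mathcal D_I\subseteq\overline{S_I}$ in both readings. For the reverse inclusion allow arbitrary conics. Let $\mathcal T$ be the variety of tuples
\[
\bigl(H,\ C,\ (x_j)_{j\notin I},\ y,\ \ell,\ (x_i)_{i\in I}\bigr),
\]
where $H\subset\mathbb P^3$ is a plane, $C\subset H$ is any conic, $x_j\in C$ and $y\in C$, $\ell$ is a line through $y$, and $x_i\in\ell$. It is built from the projective space of planes $H$ by three locally trivial bundles: the first has fiber $Q_{n-|I|+1}$ (the conic, the $x_j$ and $y$), the second has fiber $\mathbb P^2$ (the line through $y$), and the third has fiber $(\mathbb P^1)^{|I|}$ (the $x_i$). By Lemma~\ref{lem:conics} and (F4), $\mathcal T$ is irreducible. Let $\mathcal T^\circ$ be the nonempty, hence dense, open subset where $C$ is smooth, $\ell\not\subset H$, and the points $x_1,\dots,x_n,y$ are distinct. There $\ell\cap H=\{y\}$, so the configuration lies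 in $(\mathcal D_I^\circ)'$. Every configuration in $S_I'$ comes from a tuple in $\mathcal T$, by choosing $y\in\ell\cap C$. By continuity of $\mathcal T\to(\mathbb P^3)^n$ it lies in the closure of $(\mathcal D_I^\circ)'$ in $P$. Lemma~\ref{lem:GM} gives $S_I\subseteq\mathcal D_I$.
\end{proof}

\begin{remark}
Configurations have nonzero columns by convention. Admitting zero columns in (b), as satisfying every incidence condition, would not enlarge the locus: replace each zero column by $\varepsilon w$, where $w$ represents a point of $\ell$ or of $C$ as the label requires; the rank stays $4$, the new point lies in $S_I$, and it tends to the given one as $\varepsilon\to0$.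
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:four}]
By Theorem~\ref{thm:main} for $k=4$ the boundaries are the $\mathcal C_{i,i+1}$ and the $\mathcal D_I$ with $I$ a cyclic interval and $2\le|I|\le n-4$, and they are pairwise distinct. These are the loci (a) and, by Proposition~\ref{prop:conicline}, the loci (b) in either reading. There are $n$ of the first kind, and $n$ cyclic intervals for each of the $n-5$ admissible sizes.
\end{proof}

For $n=7$ the count is $21=7+7+7$, in agreement with the three families (i)--(iii).

\begin{thebibliography}{9}

\bibitem{FP}
Fulton and Pandharipande, \emph{Notes on stable maps and quantum cohomology}.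

\bibitem{Harris}
Harris, \emph{Algebraic Geometry}.

\bibitem{SV}
Dawei Shen and Emanuele Ventura, \emph{The ABCT Variety $V(3,n)$ is a Positive Geometry}, arXiv:2603.09365 (2026).

\end{thebibliography}
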